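\title{Subspaces of type-I domains under proper holomorphic maps: a counterexample and the sharp range}

\begin{abstract}
Let $F\colon D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p',q'}$ be a proper holomorphic map between type-I bounded symmetric domains, with $p\ge q\ge 2$. We ask whether $F$, up to transposition of the source and of the target, maps every $(p,q-1)$-subspace into a $(p',q'-1)$-subspace. An explicit quadratic map $D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p+q-1,\,p+q-1}$ shows that the answer is no. We then determine the targets for which every proper map has this property: they are exactly those with $\min\{p',q'\}\le p+q-2$ or $\min\{p',q'\}=p+q-1<\max\{p',q'\}$. The proof attaches to $F$ a rational family of subspaces, parametrized by line--hyperplane flags, by reflecting across the null cone, and then counts dimensions.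
\end{abstract}

\section{The question and the results}\label{sec:intro}

For integers $p,q\ge1$ let
\[
D^{\mathrm I}_{p,q}=\{Z\in M(p,q;\mathbb C): I_q-Z^*Z>0\},\qquad Z^*=\overline Z^{\,T},
\]
be the type-I irreducible bounded symmetric domain of $p\times q$ matrices; it is the open unit ball for the operator norm $\|Z\|$. Let $\mathrm{Aut}_0(D^{\mathrm I}_{p,q})$ be the identity component of its automorphism group, that is, the group of automorphisms induced by $SU(p,q)$ acting by generalized linear fractional transformations. For $1\le k\le p$ and $1\le l\le q$, a \emph{$(k,l)$-subspace} is a set of the form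
\[
\varphi\left(\left\{\begin{bmatrix} W&0\\0&0\end{bmatrix}: W\in D^{\mathrm I}_{k,l}\right\}\right),\qquad \varphi\in \mathrm{Aut}_0(D^{\mathrm I}_{p,q}).
\]
It is biholomorphic to $D^{\mathrm I}_{k,l}$. Since $\varphi$ is taken in the identity component, $(k,l)$-subspaces and $(l,k)$-subspaces are different classes even when $p=q$. The largest proper subspaces are cut out by one linear condition (Lemma~\ref{lem:subspaces}): a $(p,q-1)$-subspace is a set $\{Z: Zv=w\}$ with $|w|<|v|$, and a $(p-1,q)$-subspace is a set $\{Z: Z^*w=v\}$ with $|v|<|w|$.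

A holomorphic map $F\colon D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p',q'}$ is \emph{proper} if preimages of compact sets are compact; equivalently, $\|F(Z_j)\|\to1$ whenever $\|Z_j\|\to1$. The first examples respect subspaces. If $h$ is any holomorphic map of $D^{\mathrm I}_{p,q}$ to a type-I domain, then $F=\operatorname{diag}(Z,h(Z))$ is proper, and $Zv=w$ gives $F(Z)(v,0)=(w,0)$, so $(p,q-1)$-subspaces go into $(p',q'-1)$-subspaces. For $F(Z)=Z^T$ the condition $Z^*w=v$ becomes $F(Z)\overline w=\overline v$, so here it is the $(p-1,q)$-subspaces that go into $(p',q'-1)$-subspaces. It is known that if $p\ge q\ge2$ and $q'<p$, then every proper holomorphic $F\colon D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p',q'}$ maps every $(p,q-1)$-subspace into some $(p',q'-1)$-subspace. For larger targets the second example shows that transpositions must be allowed.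

\begin{definition}\label{def:star}
A map $F\colon D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p',q'}$ has \emph{property $(\star)$} if there are $(k,l)\in\{(p,q-1),(p-1,q)\}$ and $(k',l')\in\{(p',q'-1),(p'-1,q')\}$, fixed once for $F$, such that every $(k,l)$-subspace $X$ satisfies $F(X)\subset Y$ for some $(k',l')$-subspace $Y$, which may depend on $X$.
\end{definition}

The following question was posed in \cite{Chan}: \emph{if $p\ge q\ge2$ and $p\le\min\{p',q'\}$, does every proper holomorphic map $F\colon D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p',q'}$ have property $(\star)$?} The answer is no.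

\begin{theorem}\label{thm:A}
Let $p\ge q\ge2$ and $n=p+q-1$ (so $n\ge p$). Write $Z\in M(p,q;\mathbb C)$ as $Z=\begin{bmatrix} r\\ Y\end{bmatrix}$, with $r$ the first row and $Y\in M(p-1,q;\mathbb C)$. Then
\[
G(Z)=\begin{bmatrix} r^Tr&Y^T\\ Y&0\end{bmatrix}
\]
is a proper holomorphic map $D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{n,n}$. There are a $(p,q-1)$-subspace $X_1$ and a $(p-1,q)$-subspace $X_2$ such that neither $G(X_1)$ nor $G(X_2)$ lies in any $(n,n-1)$-subspace or $(n-1,n)$-subspace. Thus $G$ does not have property $(\star)$.
\end{theorem}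

The size $p+q-1$ is not an accident of the construction.

\begin{theorem}\label{thm:B}
Let $p\ge q\ge2$ and $p',q'\ge1$. Every proper holomorphic map $D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p',q'}$ has property $(\star)$ if and only if
\[
\min\{p',q'\}\le p+q-2\qquad\text{or}\qquad \min\{p',q'\}=p+q-1<\max\{p',q'\}.
\]
Equivalently, $(\star)$ fails for some proper map exactly when $p'=q'=p+q-1$ or $\min\{p',q'\}\ge p+q$.
\end{theorem}

If $\min\{p',q'\}=1$ there is no proper map at all (Corollary~\ref{cor:kappa}), so the statement is empty in that case.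

\paragraph{Why one would guess yes, and where the guess breaks.}
Take unit vectors $v\in\mathbb C^q$ and $w\in\mathbb C^p$. The matrices $wv^*+W$, with $W\colon v^\perp\to w^\perp$ and $\|W\|<1$, form a copy of $D^{\mathrm I}_{p-1,q-1}$ inside the boundary, a \emph{face}. Suppose for a moment that $F$ extends holomorphically across this face. Then $\|F\|=1$ on it, and the maximum principle produces a unit vector $a$ with $F(wv^*+W)a$ independent of $W$. So $F$ fixes a vector along each face. Faces are limits of the $(p-1,q-1)$-subspaces $\{\lambda wv^*+W\}$, $|\lambda|<1$, and we shall prove that every proper $F$ fixes a vector along every $(p-1,q-1)$-subspace as well. Such a subspace is the intersection of a $(p,q-1)$-subspace and a $(p-1,q)$-subspace. In the two examples above the fixed vector depends on only one of the two, and this is what gives $(\star)$.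

The third possibility is that the fixed vector depends on both. The $(p-1,q-1)$-subspaces through a given point form $\mathbb P^{q-1}\times\mathbb P^{p-1}$, of dimension $p+q-2$, and their fixed vectors lie in $\mathbb P^{q'-1}$. If $q'\le p+q-2$, the resulting map has positive-dimensional fibers, and we show that this forces the dependence on one factor only. If $q'=p+q-1$, the map can be birational, and for $G$ it is. A second count, involving first derivatives of the fixed vector, rules this failure out when $p'>q'=p+q-1$.

Section~\ref{sec:model} sets up the linear model, and Section~\ref{sec:G} proves Theorem~\ref{thm:A} and the ``only if'' part of Theorem~\ref{thm:B}. Sections~\ref{sec:flags}--\ref{sec:critical} prove the ``if'' part.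

\section{Subspaces as linear conditions}\label{sec:model}

Let $V=\mathbb C^q\oplus\mathbb C^p$ with the Hermitian form
\[
\langle (a,b),(a',b')\rangle=a'^*a-b'^*b ,
\]
linear in the first argument, of signature $(q,p)$. A vector $x\neq0$ is \emph{positive}, \emph{negative} or \emph{null} according to the sign of $\langle x,x\rangle$. To $Z\in M(p,q;\mathbb C)$ we attach its graph $P_Z=\{(a,Za)\}$. The form is positive definite on $P_Z$ exactly when $\|Z\|<1$, and a positive definite $q$-plane meets $0\oplus\mathbb C^p$ trivially, so it is a graph. Hence $D=D^{\mathrm I}_{p,q}$ is the set of all positive definite $q$-planes in $V$, an open subset of the Grassmannian $\operatorname{Gr}(q,V)$. The linear action of the unitary group $U(q,p)$ of the form on planes is the action by linear fractional transformations; scalars act trivially and every element of $U(q,p)$ is a scalar multiple of one of determinant $1$, so $U(q,p)$ induces $\mathrm{Aut}_0(D)$. Finally,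
\[
P_Z^\perp=\{(Z^*b,b): b\in\mathbb C^p\},
\]
and this space is negative definite when $Z\in D$.

We use three standard facts. The group $U(q,p)$ is connected. By Witt's theorem, an isometry between subspaces of $V$ extends to an element of $U(q,p)$. If $S\subset V$ is negative definite of dimension $j$, then $S^\perp$ has signature $(q,p-j)$, and every positive definite subspace of $S^\perp$ is contained in a positive definite $q$-plane of $S^\perp$.

For a line $\ell\subset V$ and a hyperplane $H\subset V$ put
\[
X(\ell)=\{P\in D:\ell\subset P\},\qquad X(H)=\{P\in D:P\subset H\}.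
\]

\begin{lemma}\label{lem:subspaces}
Let $p,q\ge2$.
\begin{enumerate}
\item[(a)] The $(p,q-1)$-subspaces are the sets $X(\mathbb Cx)=\{Z\in D:Zv=w\}$ with $x=(v,w)$ positive.
\item[(b)] The $(p-1,q)$-subspaces are the sets $X(\xi^\perp)=\{Z\in D:Z^*w=v\}$ with $\xi=(v,w)$ negative.
\item[(c)] The $(p-1,q-1)$-subspaces are the sets $X(\mathbb Cx)\cap X(\xi^\perp)$ with $x$ positive, $\xi$ negative and $x\perp\xi$.
\end{enumerate}
\end{lemma}

\begin{proof}
The last column of $Z$ vanishes if and only if $(e_q,0)\in P_Z$, and the last row vanishes if and only if $(0,e_p)\in P_Z^\perp$. By Witt's theorem $U(q,p)$ carries $(e_q,0)$ to a multiple of any positive vector, $(0,e_p)$ to a multiple of any negative vector, and the pair to multiples of any orthogonal pair of a positive and a negative vector.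
\end{proof}

The same holds for $D'=D^{\mathrm I}_{p',q'}$ and $V'=\mathbb C^{q'}\oplus\mathbb C^{p'}$. Applied to the target, (a) and the complex conjugate of (b) give the test that we use:
\begin{equation}\label{eq:test}
\begin{array}{l}
\text{if $F(X)$ lies in a $(p',q'-1)$-subspace, then $F(Z)a$ is constant on $X$ for some $a\ne0$;}\\[2pt]
\text{if $F(X)$ lies in a $(p'-1,q')$-subspace, then $F(Z)^Tc$ is constant on $X$ for some $c\ne0$.}
\end{array}
\end{equation}
Transposition maps $D^{\mathrm I}_{p',q'}$ biholomorphically onto $D^{\mathrm I}_{q',p'}$; by Lemma~\ref{lem:subspaces} it sends $(p',q'-1)$-subspaces to $(q'-1,p')$-subspaces and $(p'-1,q')$-subspaces to $(q',p'-1)$-subspaces. So $F$ has $(\star)$ if and only if $F^T$ has.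

\section{The quadratic map}\label{sec:G}

\begin{example}\label{ex:22}
For $p=q=2$,
\[
Z=\begin{bmatrix} z_1&z_2\\ y_1&y_2\end{bmatrix},\qquad
G(Z)=\begin{bmatrix} z_1^2&z_1z_2&y_1\\ z_1z_2&z_2^2&y_2\\ y_1&y_2&0\end{bmatrix}.
\]
Consider the $(2,1)$-subspace $X_1=\{z_1=\tfrac12,\ y_1=0\}$, given by $Ze_1=\tfrac12e_1$, with coordinates $(z_2,y_2)$. It is swept out by the $(1,1)$-subspaces $\{z_2+\omega y_2=\nu\}$. On such a slice
\[
G(Z)\begin{bmatrix}1\\0\\ \omega/2\end{bmatrix}
=\begin{bmatrix}1/4&z_2/2&0\\ z_2/2&z_2^2&y_2\\0&y_2&0\end{bmatrix}\begin{bmatrix}1\\0\\ \omega/2\end{bmatrix}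
=\begin{bmatrix}1/4\\ \nu/2\\0\end{bmatrix}
\]
is constant, as the heuristic of Section~\ref{sec:intro} predicts. But the vector $(1,0,\omega/2)$ turns with the slope $\omega$ of the slice, and no vector serves for all of $X_1$: if $G(Z)(a_1,a_2,b)$ is constant on $X_1$, the third entry $y_2a_2$ gives $a_2=0$, and then the second entry $\tfrac12z_2a_1+y_2b$ gives $a_1=b=0$.
\end{example}

In general, for $(a,b)\in\mathbb C^q\oplus\mathbb C^{p-1}$ put $u=(ra,b)\in\mathbb C^p$. Since $Z^T=[\,r^T\ \ Y^T]$,
\begin{equation}\label{eq:Gab}
G(Z)(a,b)=(r^T(ra)+Y^Tb,\;Ya)=(Z^Tu,\;Ya).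
\end{equation}
For a vector $w\in\mathbb C^p$ write $w=(w_1,w'')$ with $w''\in\mathbb C^{p-1}$. The fixed vector of Example~\ref{ex:22} is a case of the following identity:
\begin{equation}\label{eq:Gfixed}
Zv=w,\quad Z^T\omega=\nu\qquad\Longrightarrow\qquad G(Z)(\omega_1v,\;w_1\omega'')=(w_1\nu,\;\omega_1w'').
\end{equation}
Indeed $rv=w_1$ and $Yv=w''$, so for $(a,b)=(\omega_1v,w_1\omega'')$ we have $u=(\omega_1w_1,w_1\omega'')=w_1\omega$ and $Ya=\omega_1w''$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{$G$ maps $D$ into $D^{\mathrm I}_{n,n}$.} Let $\|Z\|<1$ and $(a,b)\ne0$. By \eqref{eq:Gab},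
\[
|G(Z)(a,b)|^2\le|u|^2+|Ya|^2=|ra|^2+|Ya|^2+|b|^2=|Za|^2+|b|^2\le|a|^2+|b|^2 .
\]
If $a\ne0$ the last inequality is strict. If $a=0$, then $u=(0,b)\neq0$ and the first is strict.

\emph{$G$ is proper.} As $G$ is continuous on $\overline D$, it suffices to show $\|G(Z)\|\ge1$ when $\|Z\|=1$. Choose unit vectors $v,w$ with $Zv=w$. Then $|Z^*w-v|^2=|Z^*w|^2-2\operatorname{Re}(w^*Zv)+1\le0$, so $Z^*w=v$, that is, $Z^T\overline w=\overline v$. If $w_1\ne0$, apply \eqref{eq:Gfixed} with $\omega=\overline w$, $\nu=\overline v$: the nonzero vector $(\overline{w_1}v,w_1\overline{w''})$ and its image $(w_1\overline v,\overline{w_1}w'')$ both have squared norm $|w_1|^2(1+|w''|^2)$. If $w_1=0$, then $G(Z)(v,0)=(0,w'')$ by \eqref{eq:Gab}, and $|w''|=1$.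

\emph{Failure of $(\star)$.} The matrix $G(Z)$ is symmetric, so by \eqref{eq:test} it is enough to show, for $X=X_1$ and $X=X_2$, that $G(Z)(a,b)$ is constant on $X$ only for $(a,b)=0$.

Let $X_1=\{Z\in D:Ze_1=\frac12e_1\}$, a $(p,q-1)$-subspace. On it $r=(\frac12,r')$ and $Y=[\,0\ \ Y']$, where $(r',Y')$ ranges over a nonempty open subset of $M(p,q-1;\mathbb C)$. Write $a=(a_1,a')$. If $Ya=Y'a'$ is constant, then $a'=0$ and $ra=a_1/2$. The last $q-1$ entries of $Z^Tu$ are then $\frac{a_1}2r'^T+Y'^Tb$, which is constant only if $a_1=0$ and $b=0$.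

Let $X_2=\{Z\in D:r=0\}$, a $(p-1,q)$-subspace. On it $G(Z)(a,b)=(Y^Tb,Ya)$ with $Y$ ranging over an open set, which is constant only if $a=0$ and $b=0$.
\end{proof}

The value $\frac12$ in $X_1$ cannot be replaced by $0$: if $Zv=w$ with $w_1=0$, then $G(Z)(v,0)=(0,w'')$ is constant. So some $(p,q-1)$-subspaces do go into $(n,n-1)$-subspaces, but not all.

\begin{proof}[Proof of ``only if'' in Theorem~\ref{thm:B}]
The case $p'=q'=n$ is Theorem~\ref{thm:A}. Let $\min\{p',q'\}\ge p+q$, and put $s=p'-n\ge1$, $t=q'-n\ge1$. Padding $G$ by zeros would create constant vectors, so we pad it by a block without any. Choose distinct integers $k_{ij}\ge1$ and let $h$ be the $s\times t$ matrix with entries $h_{ij}(Z)=\frac1{2st}z_{pq}^{k_{ij}}$, where $z_{pq}$ is the lower right entry of $Z$. Then $\|h\|\le\sum|h_{ij}|\le\frac12$ on $D$, so $\widetilde G=\operatorname{diag}(G,h)$ maps $D$ to $D'$, and it is proper because $\|\widetilde G\|\ge\|G\|$. On $X_1$ and on $X_2$ the entry $z_{pq}$ fills an open set. Each entry of $h(Z)y$ is a combination of distinct positive powers of $z_{pq}$ with the coefficients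 $y_j/(2st)$, so $h(Z)y$ is constant only for $y=0$; the same holds for $h(Z)^Ty$. Together with the proof above, $\widetilde G(Z)(x,y)=(G(Z)x,h(Z)y)$ and $\widetilde G(Z)^T(x,y)=(G(Z)x,h(Z)^Ty)$ are constant on $X_1$, or on $X_2$, only for $(x,y)=0$. By \eqref{eq:test}, $(\star)$ fails.
\end{proof}

\section{Flags}\label{sec:flags}

Transposing the target if necessary, we may assume $q'=\min\{p',q'\}$ in the ``if'' part of Theorem~\ref{thm:B}. It therefore follows from the next statement, in which the order of $p$ and $q$ plays no role.

\begin{theorem}\label{thm:Bprime}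
Let $p,q\ge2$ and let $F\colon D\to D'$ be proper holomorphic. If $q'\le p+q-2$, or if $q'=p+q-1<p'$, then $F$ has property $(\star)$.
\end{theorem}

From now on $p,q\ge2$, the map $F$ is proper holomorphic, $n=p+q-1$ and $m=p+q-2\ge2$. Points of $D$ are planes $P\subset V$, and $F(P)$ is a positive definite $q'$-plane in $V'$; when a matrix is needed we use the same letter $F$.

\paragraph{The flag manifold.}
By Lemma~\ref{lem:subspaces}(c), the $(p-1,q-1)$-subspaces are indexed by certain pairs of a line and a hyperplane. Let $\Phi$ be the manifold of all flags $\sigma=(\ell,H)$ with $\ell\subset H\subset V$, $\dim\ell=1$, $\dim H=n$. We write $\sigma=(x,\zeta)$ with $\ell=\mathbb Cx$, $H=\ker\zeta$, $\zeta\in V^*$, $\zeta(x)=0$. Thus $\Phi$ is a smooth connected hypersurface of $\mathbb P(V)\times\mathbb P(V^*)$, of dimension $2n-1=2m+1$. For $\xi\in V$ let $\xi^\flat=\langle\cdot,\xi\rangle\in V^*$. The map $\xi\mapsto\xi^\flat$ is antilinear and bijective; we call $\xi^\flat$ negative or null, and a subspace of $V^*$ negative definite, if the corresponding object in $V$ is so. For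 a subspace $S$, $S^0$ denotes its annihilator.

Let $\Phi_+\subset\Phi$ be the open set of flags with $x$ positive and $\zeta$ negative. It is one orbit of $U(q,p)$ by Witt's theorem, hence connected. For $\sigma=(\ell,H)\in\Phi_+$ and $P\in D$ put
\[
X(\sigma)=X(\ell)\cap X(H),\qquad C_P=\{(\ell,H):\ell\subset P\subset H\}=\mathbb P(P)\times\mathbb P(P^0)\cong\mathbb P^{q-1}\times\mathbb P^{p-1}.
\]
Since $P$ is positive and $P^\perp$ negative definite, $C_P\subset\Phi_+$; and $\sigma\in C_P$ if and only if $P\in X(\sigma)$. Note that $\dim C_P=m$.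

\begin{example}\label{ex:models}
Write $x=(v,w)$ and $\zeta(a,b)=\nu^Ta-\omega^Tb$. Then $P_Z\in X(\sigma)$ means $Zv=w$ and $Z^T\omega=\nu$. A vector $g(\sigma)$ that lies in $F(P)$ for all $P\in X(\sigma)$ is given by $(v,w)$ for $F(Z)=Z$, by $(\omega,\nu)$ for $F(Z)=Z^T$, and, by \eqref{eq:Gfixed}, by
\[
g(\sigma)=(\omega_1v,\;w_1\omega'',\;w_1\nu,\;\omega_1w'')
\]
for $F=G$. On $C_{P_Z}$, with coordinates $([v],[\omega])$, the map $[g]$ to $\mathbb P(F(P_Z))$ is a projection to one factor in the first two cases. In the third it is $([v],[\omega])\mapsto[\omega_1v:(rv)\omega'']\in\mathbb P^{m}$. If $r\ne0$, normalize $rv=1$ and $\omega_1=1$: the map becomes the identity $(v,\omega'')\mapsto(v,\omega'')$ onto the affine chart $\{(a,b):ra=1\}$, so it is birational. For $p=q=2$ it is the projection of the quadric $\mathbb P^1\times\mathbb P^1$ from the point $rv=\omega_1=0$.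
\end{example}

\paragraph{The reflection.}
The map $\iota(x,\xi^\flat)=(\xi,x^\flat)$, that is, $(\ell,H)\mapsto(H^\perp,\ell^\perp)$, is an antiholomorphic involution of $\Phi$. In homogeneous coordinates it is complex conjugation followed by a linear map, so
\begin{equation}\label{eq:conjrat}
\text{if $f$ is a rational function on $\Phi$, then so is $\overline{f\circ\iota}$.}
\end{equation}
The fixed set of $\iota$ is $\mathcal R=\{(\xi,\xi^\flat):\xi\text{ null}\}$. It is a real-analytic copy of the real hypersurface of null points in $\mathbb P(V)$, so $\dim_{\mathbb R}\mathcal R=2n-1=\dim_{\mathbb C}\Phi$.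

\begin{lemma}\label{lem:totreal}
A proper analytic subset $A$ of $\Phi$ meets $\mathcal R$ in a set of measure zero.
\end{lemma}

\begin{proof}
The differential of $\iota$ is antilinear and fixes $T\mathcal R$ pointwise, so $T\mathcal R\cap iT\mathcal R=0$. Hence a real-analytic parametrization of $\mathcal R$ by an open subset of $\mathbb R^{2n-1}$ extends to a local biholomorphism from $\mathbb C^{2n-1}$ to $\Phi$. In this chart $A$ lies in the zero set of a holomorphic function $h\not\equiv0$. The Taylor series of $h$ at a real point is determined by $h|_{\mathbb R^{2n-1}}$, so this restriction is a nonzero real-analytic function, and its zero set has measure zero.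
\end{proof}

\paragraph{Tangent spaces.}
Fix representatives $x,\zeta$ of $\sigma$. Differentiating $\zeta(x)=0$ along curves identifies $T_\sigma\Phi$ with the pairs $(\dot x,\dot\zeta)\in V/\ell\oplus V^*/\mathbb C\zeta$ such that $\dot\zeta(x)+\zeta(\dot x)=0$. The \emph{contact space} is the hyperplane
\[
\Xi_\sigma=\{\zeta(\dot x)=0=\dot\zeta(x)\}=U\oplus U^*,\qquad U=H/\ell,\quad U^*=\ell^0/\mathbb C\zeta,\quad\dim U=m .
\]
We write its elements as $(y,\rho)$. The summand $U$ is tangent to the fiber on which $H$ is fixed, and $U^*$ to the fiber on which $\ell$ is fixed. For $P\in X(\sigma)$,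
\begin{equation}\label{eq:TCP}
T_\sigma C_P=R\oplus R^0\subset\Xi_\sigma,\qquad R=P/\ell\subset U ,
\end{equation}
and $P\mapsto R$ identifies $X(\sigma)$ with a nonempty open subset of $\operatorname{Gr}(q-1,U)$.

\paragraph{Linked flags.}
All relations between the fixed vectors of two flags will come from a common point of their subspaces. We need a form of this condition that is easy to perturb. Flags $\sigma=(x,\zeta)$ and $\tau=(x',\zeta')$ are \emph{incident} if $\zeta'(x)=0=\zeta(x')$. They are \emph{linked} if, moreover, $\operatorname{span}(x,x')$ is a positive definite plane and $\operatorname{span}(\zeta,\zeta')$ is a negative definite plane. Among incident pairs, being linked is an open condition, and linked flags lie in $\Phi_+$.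

\begin{lemma}\label{lem:linked}
\begin{enumerate}
\item[(a)] If $\sigma,\tau$ are linked, then $X(\sigma)\cap X(\tau)\ne\emptyset$.
\item[(b)] Let $\sigma\in\Phi_+$. A polynomial on $H\times\ell^0$ that vanishes at all $(x',\zeta')$ representing a flag linked to $\sigma$ is divisible by $\zeta'(x')$. In particular, a bilinear form with this property is a constant multiple of $\zeta'(x')$, and a nonzero linear form in $x'$ or in $\zeta'$ does not have this property.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The space $\ker\zeta\cap\ker\zeta'$ has signature $(q,p-2)$ and contains the positive definite plane $\operatorname{span}(x,x')$. Extend this plane to a positive definite $q$-plane there.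

(b) The pairing $(x',\zeta')\mapsto\zeta'(x')$ on $H\times\ell^0$ descends to the perfect pairing of $U$ and $U^*$. In suitable coordinates it is $\sum_{i=1}^mx'_i\zeta'_i$, which is an irreducible polynomial because $m\ge2$. The pairs linked to $\sigma$ form an open subset of its zero set. This subset is nonempty: take $P\in X(\sigma)$, $x'\in P\setminus\ell$ and $\zeta'\in P^0\setminus\mathbb C\zeta$, which exist as $p,q\ge2$. A polynomial vanishing on a nonempty open subset of an irreducible variety vanishes on the variety, and the Nullstellensatz gives the divisibility.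
\end{proof}

\section{Meromorphic functions on $\Phi_+$ are rational}\label{sec:rational}

The boundary information about $F$ lives on $\mathcal R$, which lies in the boundary of $\Phi_+$, and $F$ need not extend to $\partial D$. The way out is that the objects we attach to flags extend even when $F$ does not: $\Phi_+$ contains so many compact rational curves that every meromorphic function on it is rational. We begin with a form of Cramer's rule.

\begin{lemma}\label{lem:cramer}
Let $S$ be a connected complex manifold and let $\alpha_1,\alpha_2,\dots$ be row vectors of length $M$ with entries holomorphic on $S$. Let $K(s)=\{c\in\mathbb C^M:\alpha_k(s)c=0\text{ for all }k\}$ and $d=\min_s\dim K(s)$.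
\begin{enumerate}
\item[(a)] For each $j$ the set $\{s:\dim K(s)\ge j\}$ is analytic.
\item[(b)] Given $s_0$ with $\dim K(s_0)=d$, there are $c_1,\dots,c_d\colon S\to\mathbb C^M$, whose entries are polynomials in the entries of the $\alpha_k$, such that $c_i(s)\in K(s)$ for all $s$ and the $c_i(s)$ form a basis of $K(s)$ outside a proper analytic subset not containing $s_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This set is the common zero set of the minors of size $M-j+1$. (b) After renumbering, the first $M-d$ rows form a matrix $[A\ \ B]$ with $\delta=\det A$ nonzero at $s_0$. Put $c_i=(-\operatorname{adj}(A)Be_i,\ \delta e_i)$. Where $\delta\ne0$, the $c_i$ are a basis of $\ker[A\ \ B]$, which contains $K(s)$ and has dimension $d\le\dim K(s)$, hence equals $K(s)$. The functions $\alpha_kc_i$ vanish on the dense set $\{\delta\ne0\}$, hence everywhere.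
\end{proof}

A holomorphic function $f$ on a polydisc is \emph{rational} if $bf=a$ for polynomials $a,b$ with $b\ne0$.

\begin{lemma}\label{lem:separate}
A holomorphic function on a polydisc that is rational in each variable separately is rational.
\end{lemma}

\begin{proof}
By induction on the number of variables it suffices to prove: if $f(z,t)$ is holomorphic on a product of polydiscs $\Delta'\times\Delta''$, and $f(\cdot,t)$ and $f(z,\cdot)$ are rational for each $t$ and each $z$, then $f$ is rational. Let $S_d$ be the set of $t$ such that $bf(\cdot,t)=a$ for some polynomials $(a,b)\ne(0,0)$ in $z$ of degree at most $d$; here $b\ne0$ automatically, since $b=0$ gives $a=0$. The set $S_d$ is closed: normalize the coefficient vector of $(a,b)$ to length $1$ and pass to a limit. The $S_d$ cover $\Delta''$, so by Baire's theorem some $S_d$ contains a nonempty open set. Let $(z_k)$ be a dense sequence in $\Delta'$ and consider the equations $b(z_k)f(z_k,t)-a(z_k)=0$ for the coefficients of $(a,b)$. Their coefficients are holomorphic and rational in $t$, and they have a nonzero solution for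 each $t$ in an open set, hence for all $t$ by Lemma~\ref{lem:cramer}(a). By Lemma~\ref{lem:cramer}(b) there is a solution that is rational in $t$ and not identically zero. Clearing denominators gives polynomials $(a,b)\ne(0,0)$ in $(z,t)$ with $bf=a$ at all points $(z_k,t)$, hence on $\Delta'\times\Delta''$; again $b\neq0$.
\end{proof}

Recall that a meromorphic function $f$ on a complex manifold is holomorphic outside a nowhere dense analytic set $\Pi$, and is locally a quotient $f_1/f_2$ of holomorphic functions with $\Pi=\{f_2=0\}$. If $\gamma$ is a holomorphic map of $\mathbb P^1$ to the manifold whose image is not contained in $\Pi$, then $f\circ\gamma$ is meromorphic on $\mathbb P^1$, hence rational.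

\begin{proposition}\label{prop:rational}
Every meromorphic function $f$ on $\Phi_+$ is the restriction of a rational function on $\Phi$.
\end{proposition}

\begin{proof}
We construct an algebraic chart of $\Phi$ in which all coordinate lines near the origin close up to rational curves inside $\Phi_+$. Let $\sigma_0=(x_0,\zeta_0)\in\Phi_+$ be a point near which $f$ is holomorphic. Make three choices.
\begin{itemize}
\item The $\phi\in V^*$ with $\operatorname{span}(\zeta_0,\phi)$ a negative definite plane form an open set, nonempty as $p\ge2$. Choose one with $\phi(x_0)\neq0$ and scale it so that $\phi(x_0)=1$.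
\item The $e\in\ker\phi$ with $\operatorname{span}(x_0,e)$ a positive definite plane form an open subset of $\ker\phi$. It is nonempty, since a positive definite plane through $x_0$ exists ($q\ge2$) and meets $\ker\phi$ in a line other than $\mathbb Cx_0$. Choose in it a basis $e_1,\dots,e_n$ of $\ker\phi$.
\item The $\psi\in(\mathbb Cx_0)^0$ with $\operatorname{span}(\zeta_0,\psi)$ a negative definite plane form an open subset of $(\mathbb Cx_0)^0$, nonempty since $x_0^\perp$ has signature $(q-1,p)$ with $p\ge2$. Choose in it $\psi_1,\dots,\psi_{n-1}$ which together with $\zeta_0$ form a basis of $(\mathbb Cx_0)^0$.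
\end{itemize}
For $(s,t)\in\mathbb C^n\times\mathbb C^{n-1}$ put
\[
x=x_0+\sum s_ie_i,\qquad \eta=\zeta_0+\sum t_j\psi_j,\qquad \zeta=\eta-\eta(x)\phi .
\]
Then $\phi(x)=1$, so $\zeta(x)=0$. Conversely, a flag with $\phi(x)\ne0$ determines $s$ by the normalization $\phi(x)=1$, and it determines the line spanned by $\eta=\zeta-\zeta(x_0)\phi\in(\mathbb Cx_0)^0$, hence $t$ when the $\zeta_0$-coordinate of $\eta$ is nonzero. The two constructions are inverse to each other, so $(s,t)\mapsto(x,\zeta)$ is an isomorphism of $\mathbb C^{2n-1}$ onto a Zariski open subset of $\Phi$, sending $0$ to $\sigma_0$.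

Adding $\lambda\in\mathbb C$ to $s_i$ replaces $(x,\zeta)$ by $(x+\lambda e_i,\ \zeta-\lambda\eta(e_i)\phi)$. Adding $\lambda$ to $t_j$ replaces it by $(x,\ \zeta+\lambda(\psi_j-\psi_j(x)\phi))$. For $(s,t)$ in a small polydisc $\Delta$ the planes $\operatorname{span}(x,e_i)$ are positive definite and the planes $\operatorname{span}(\zeta,\phi)$, $\operatorname{span}(\zeta,\psi_j-\psi_j(x)\phi)$ are negative definite, because this holds at $0$. Each component of the coordinate line is affine in $\lambda$, so it extends to a holomorphic map of $\mathbb P^1$ to the projective line of such a definite plane (or is constant), and $\zeta(x)=0$ persists at $\lambda=\infty$. So each coordinate line through a point of $\Delta$ extends to a holomorphic map $\mathbb P^1\to\Phi_+$. Shrinking $\Delta$ so that $f$ is holomorphic on it, we find that $f$ is rational in each variable, hence rational on $\Delta$ by Lemma~\ref{lem:separate}. Since $\Phi_+$ is connected, $f$ agrees with this rational function everywhere.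
\end{proof}

The hypothesis $q\ge2$ cannot be dropped here: for $q=1$ the map $(\ell,H)\mapsto\ell$ sends $\Phi_+$ onto the ball $D$, and every holomorphic function on the ball pulls back to $\Phi_+$.

\section{Fixed spaces and their reflection}\label{sec:N}

\paragraph{Fixed spaces.}
Let $S$ be one of the following: the set $S_{\mathrm L}$ of positive lines, the set $S_{\mathrm H}$ of hyperplanes $H$ with $H^\perp$ negative, or $\Phi_+$. Each is a connected open subset (one orbit of $U(q,p)$) of a compact manifold on which $GL(V)$ acts transitively. For $s\in S$ the set $X(s)$ is a connected complex submanifold of $D$, by Lemma~\ref{lem:subspaces}. Put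
\[
E^+(s)=\bigcap_{P\in X(s)}F(P),\qquad E^-(s)=\bigcap_{P\in X(s)}F(P)^\perp .
\]
A nonzero $c\in E^+(s)$ is positive and $F(X(s))\subset\{P'\in D':c\in P'\}$; a nonzero $c\in E^-(s)$ is negative and $F(X(s))\subset\{P'\in D':P'\subset c^\perp\}$. Thus, once $p',q'\ge2$,
\begin{equation}\label{eq:goal}
\text{$F$ has $(\star)$ if $E^+$ or $E^-$ is nonzero at all points of $S_{\mathrm L}$, or at all points of $S_{\mathrm H}$.}
\end{equation}
A bar denotes coordinatewise conjugation in $V'$.

\begin{lemma}\label{lem:family}
\begin{enumerate}
\item[(a)] If $s_j\to s$ in $S$ and $P\in X(s)$, there are $P_j\in X(s_j)$ with $P_j\to P$.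
\item[(b)] If $c\in F(P)$ for all $P$ in a nonempty open subset of $X(s)$, then $c\in E^+(s)$. The same holds for $F(P)^\perp$ and $E^-(s)$.
\item[(c)] The sets $\{\dim E^\pm(s)\ge j\}$ are analytic in $S$. In particular, if $E^+$ (or $E^-$) is nonzero on a nonempty open subset of $S$, it is nonzero on all of $S$.
\item[(d)] Every $s_0\in S$ has a neighborhood with holomorphic $V'$-valued functions that form a basis of $E^+(s)$ outside a proper analytic subset; if $\dim E^+$ is minimal at $s_0$, the subset can be taken to avoid $s_0$. The same holds for $\overline{E^-(s)}$.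
\end{enumerate}
\end{lemma}

\begin{proof}
(b) For $c=(a,b)$, the condition $c\in F(P)$ reads $F(P)a=b$, and $c\in F(P)^\perp$ reads $F(P)^T\overline b=\overline a$. Both are holomorphic in $P$, and $X(s)$ is connected.

For the rest, let $s_0\in S$ and let $\gamma$ be a holomorphic map from a connected neighborhood of $s_0$ to $GL(V)$ with $\gamma(s_0)=\mathrm{id}$ and $\gamma(s)s_0=s$; it exists because the orbit map is a submersion. For $P\in X(s_0)$ the plane $\gamma(s)P$ lies in $X(s)$ when $s$ is near $s_0$, which gives (a). Let $t\mapsto P(t)$ be a chart of a relatively compact ball in $X(s_0)$. For $s$ near $s_0$, $t\mapsto\gamma(s)P(t)$ is a chart of an open subset of $X(s)$. Let $A_\mu(s)$ be the Taylor coefficients in $t$ of the matrix $F(\gamma(s)P(t))$; they are holomorphic in $s$. By (b),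
\begin{equation}\label{eq:Taylor}
E^+(s)=\{(a,A_0a):A_\mu a=0\ \ \forall\mu\ne0\},\qquad \overline{E^-(s)}=\{(A_0^Tb,b):A_\mu^Tb=0\ \ \forall\mu\ne0\}.
\end{equation}
Now (c) and (d) follow from Lemma~\ref{lem:cramer} and the connectedness of $S$.
\end{proof}

Let $e^\pm$ be the minimum of $\dim E^\pm$ on $\Phi_+$, and let $B\subset\Phi_+$ be the proper analytic set where $\dim E^+>e^+$ or $\dim E^->e^-$. Replacing $F$ by $F\circ\varphi$ with $\varphi\in\mathrm{Aut}_0(D)$ does not affect $(\star)$ and moves $B$ by $\varphi^{-1}$. Any flag of $\Phi_+\setminus B$ lies in some $C_P$, and $\mathrm{Aut}_0(D)$ is transitive, so we may and do assume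
\begin{equation}\label{eq:normal}
C_{P_0}\not\subset B,\qquad P_0=\mathbb C^q\oplus0\quad(Z=0).
\end{equation}

\paragraph{Rational extension.}
Choose $\sigma_0\in\Phi_+\setminus B$ and a set $I$ of $e^+$ coordinates of $V'$ such that the projection $\pi_I\colon E^+(\sigma_0)\to\mathbb C^I$ is bijective. By Lemma~\ref{lem:family}(d), $E^+$ is a holomorphic bundle on the connected manifold $\Phi_+\setminus B$, so $\pi_I$ is bijective on $E^+(\sigma)$ for $\sigma$ in a dense open set. There let $\epsilon_i(\sigma)\in E^+(\sigma)$ be the preimages of the standard basis vectors. If $c$ is the matrix of the local functions of Lemma~\ref{lem:family}(d), the matrix of the $\epsilon_i$ is $c\,(\pi_Ic)^{-1}$. So the $\epsilon_i$ are meromorphic on $\Phi_+$, and rational by Proposition~\ref{prop:rational}. Wherever they are regular on $\Phi$ they are independent; let $\mathcal E(\sigma)$ be their span. In the same way $\overline{E^-}$ has a rational basis $\epsilon^-_i$. By \eqref{eq:conjrat} the functions $\overline{\epsilon^-_i\circ\iota}$ are rational; let $\mathcal E^\sharp(\sigma)$ be their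 span. Thus $\mathcal E(\sigma)=E^+(\sigma)$ and $\mathcal E^\sharp(\iota\sigma)=E^-(\sigma)$ for $\sigma$ in a dense open subset of $\Phi_+$.

The space $\mathcal E$ has a direct meaning on $\Phi_+$, where it is positive definite, and $\mathcal E^\sharp$ on the disjoint set $\iota\Phi_+$, where it is negative definite. Only rationality allows us to compare them at the same flag. On $\mathcal R$, in the boundary of both sets, a common vector must be null, and null vectors are what properness supplies. This suggests the main definition.

\begin{definition}\label{def:N}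
Let $\kappa$ be the minimum of $\dim(\mathcal E\cap\mathcal E^\sharp)$ on the set where both bases are regular. A flag of this set is \emph{regular} if the minimum is attained there, and $\Phi_{\mathrm{reg}}$ is the set of regular flags. For $\sigma\in\Phi_{\mathrm{reg}}$ put $N(\sigma)=\mathcal E(\sigma)\cap\mathcal E^\sharp(\sigma)$.
\end{definition}

The set $\Phi_{\mathrm{reg}}$ is Zariski open and dense, hence connected, and $N\colon\Phi_{\mathrm{reg}}\to\operatorname{Gr}(\kappa,V')$ is holomorphic. A \emph{rational section} of $N$ is a rational map $g\colon\Phi\dashrightarrow V'$ with $g(\sigma)\in N(\sigma)$ at all regular flags where $g$ is defined; by Cramer's rule there are $\kappa$ rational sections that form a basis of $N$ on a dense Zariski open set. By Lemma~\ref{lem:family}(a) and continuity, for $\sigma\in\Phi_+$ and $P\in X(\sigma)$,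
\begin{equation}\label{eq:key}
\begin{array}{ll}
N(\sigma)\subset\mathcal E(\sigma)\subset F(P)&\text{if $\sigma$ is regular},\\[2pt]
N(\iota\sigma)\subset\mathcal E^\sharp(\iota\sigma)\subset F(P)^\perp&\text{if $\iota\sigma$ is regular}.
\end{array}
\end{equation}

\begin{example}\label{ex:N}
For $F(Z)=Z$ we have $E^+(\sigma)=\ell$, because $R=P/\ell$ runs over an open subset of $\operatorname{Gr}(q-1,U)$ with $q-1<m$; dually $E^-(\sigma)=H^\perp$. So $\mathcal E=\mathcal E^\sharp=N=\ell$. For $F=G$ let $g$ be as in Example~\ref{ex:models} and let $J$ exchange the two summands of $V'=\mathbb C^n\oplus\mathbb C^n$. Since $G(Z)$ is symmetric, $G(Z)a=b$ gives $G(Z)^*\overline a=\overline b$, so $J\overline{g(\sigma)}\in E^-(\sigma)$. As $\iota$ sends $(v,w;\nu,\omega)$ to $(\overline\nu,\overline\omega;\overline v,\overline w)$, substitution gives $g(\iota\sigma)=J\overline{g(\sigma)}$. Hence $g/(\omega_1w_1)$ lies in both $\mathcal E$ and $\mathcal E^\sharp$: it is a rational section of $N$.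
\end{example}

\paragraph{Boundary values.}
We now show $N\neq0$ by computing it on $\mathcal R$. This is the only place, with its corollary, where properness enters. We use two classical facts on a bounded holomorphic function on the unit disc: it has radial limits almost everywhere (Fatou), and these are nonzero almost everywhere unless the function vanishes identically. The \emph{radical} of a subspace $\Gamma\subset V'$ is $\Gamma\cap\Gamma^\perp$; if the form is positive semidefinite on $\Gamma$, then by the Cauchy--Schwarz inequality the radical consists of $0$ and the null vectors of $\Gamma$.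

For unit vectors $v\in\mathbb C^q$, $w\in\mathbb C^p$, let $W$ range over the linear maps $v^\perp\to w^\perp$ with $\|W\|<1$, extended by $Wv=0$, and put $Z_\lambda=Z_\lambda(W)=\lambda wv^*+W$ for $|\lambda|<1$.

\begin{proposition}\label{prop:boundary}
For almost all $\xi=(v,w)\in S^{2q-1}\times S^{2p-1}$ the following hold.
\begin{enumerate}
\item[(a)] The limit $F_\xi(W)=\lim_{s\to1^-}F(Z_s(W))$ exists for all $W$, is holomorphic in $W$, and $\|F_\xi(W)\|=1$.
\item[(b)] The radical of the positive semidefinite $q'$-plane $\Gamma_W=\operatorname{graph}F_\xi(W)$ is a nonzero space $\mathcal N_\xi$ independent of $W$.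
\item[(c)] The flag $(\xi,\xi^\flat)$ is regular and $N(\xi,\xi^\flat)=\mathcal N_\xi$.
\end{enumerate}
\end{proposition}

We call such $\xi$ \emph{good}.

\begin{proof}
A matrix $Z$ satisfies $Zv=\lambda w$ and $Z^*w=\overline\lambda v$ if and only if $Z=\lambda wv^*+W$ with $W\colon v^\perp\to w^\perp$, and then $\|Z\|=\max\{|\lambda|,\|W\|\}$. So the $Z_\lambda(W)$ form $X(\sigma_\lambda)$, where $\sigma_\lambda=\bigl((v,\lambda w),(\overline\lambda v,w)^\flat\bigr)\in\Phi_+$. Note that $\sigma_0\in C_{P_0}$ and $\sigma_s\to(\xi,\xi^\flat)$ as $s\to1^-$.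

\emph{Radial limits.} By \eqref{eq:normal}, $B\cap C_{P_0}$ is a proper analytic subset of $\mathbb P^{q-1}\times\mathbb P^{p-1}$, so $\sigma_0\notin B$ for almost all $(v,w)$, and this condition does not change when $w$ is replaced by $e^{i\theta}w$. Fix such $(v,w)$. Let $A_\mu(\lambda)$ be the Taylor coefficients at $W=0$ of $W\mapsto F(Z_\lambda(W))$. They are holomorphic in $\lambda$, and bounded by the Cauchy estimates. By \eqref{eq:Taylor} at $\lambda=0$, the matrix obtained by stacking the $A_\mu$, $\mu\ne0$, vertically has a minor $\delta^+$ of size $q'-e^+$ with $\delta^+(0)\ne0$, and the matrix obtained by placing them side by side has a minor $\delta^-$ of size $p'-e^-$ with $\delta^-(0)\neq0$. For almost all $\theta$, all $A_\mu$ have radial limits at $e^{i\theta}$ and the limits of $\delta^\pm$ are nonzero. Since $Z_{se^{i\theta}}$ for $(v,w)$ is $Z_s$ for $(v,e^{i\theta}w)$, almost every point of the circle $\{(v,e^{i\theta}w)\}$ has the following property: the limits $A_\mu^\infty=\lim_{s\to1^-}A_\mu(s)$ exist, and the two matrices formed from the $A^\infty_\mu$, $\mu\ne0$,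 have ranks at least $q'-e^+$ and $p'-e^-$. The set of $(v,w)$ with this property is Borel, because in local continuous frames of $v^\perp$ and $w^\perp$ the $A_\mu(s)$ are continuous in $(v,w,s)$. By Fubini's theorem it has full measure. By Lemma~\ref{lem:totreal}, applied through the circle bundle $S^{2q-1}\times S^{2p-1}\to\mathcal R$, the flag $(\xi,\xi^\flat)$ is regular for almost all $\xi$. Let $\xi$ have both properties.

(a) The maps $W\mapsto F(Z_s(W))$ are uniformly bounded, and every locally uniform limit along a sequence $s_j\to1$ has the Taylor coefficients $A^\infty_\mu$. By Montel's theorem they converge locally uniformly. Since $\|Z_s\|\to1$, properness gives $\|F_\xi(W)\|=1$.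

(b) Let $|a|=1$ and $b=F_\xi(W_0)a$ with $|b|=1$. The holomorphic function $b^*F_\xi(W)a$ has modulus at most $1$ and equals $1$ at $W_0$, so it is identically $1$. As $|F_\xi(W)a|\le1$, this gives $F_\xi(W)a=b$ for all $W$. So the null vectors of $\Gamma_W$ do not depend on $W$, and they exist by (a).

(c) As in \eqref{eq:Taylor}, the rank bounds give $\dim\bigcap_W\Gamma_W\le e^+$ and $\dim\bigcap_W\Gamma_W^\perp\le e^-$. For $s$ near $1$ the flags $\sigma_s$ and $\iota\sigma_s$ are regular, since both tend to $(\xi,\xi^\flat)$. By \eqref{eq:key}, $\mathcal E(\sigma_s)\subset F(P_{Z_s})$ and $\mathcal E^\sharp(\iota\sigma_s)\subset F(P_{Z_s})^\perp$. In the limit, $\mathcal E(\xi,\xi^\flat)\subset\bigcap_W\Gamma_W$ and $\mathcal E^\sharp(\xi,\xi^\flat)\subset\bigcap_W\Gamma_W^\perp$, and both are equalities by dimension. Hence $N(\xi,\xi^\flat)=\bigcap_W(\Gamma_W\cap\Gamma_W^\perp)=\mathcal N_\xi$.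
\end{proof}

\begin{corollary}\label{cor:kappa}
We have $\kappa\ge1$, and $E^\pm(\sigma)\ne0$ for all $\sigma\in\Phi_+$. Moreover $p',q'\ge2$.
\end{corollary}

\begin{proof}
For good $\xi$, $\kappa=\dim\mathcal N_\xi\ge1$, and $e^\pm\ge\kappa$. If $q'=1$, then $F(P)$ is a line containing $E^+(\sigma)\ne0$ for all $P\in X(\sigma)$, so $F$ is constant on $X(\sigma)$. But $X(\sigma)\cong D^{\mathrm I}_{p-1,q-1}$ is closed in $D$ and not compact, which contradicts properness. If $p'=1$, the line $F(P)^\perp$ equals $E^-(\sigma)$, with the same contradiction.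
\end{proof}

\section{Two orthogonality conditions that imply $(\star)$}\label{sec:orth}

We want to show that $N(\ell,H)$ depends only on $H$ or only on $\ell$. The dimension count will give less at first sight: a single section of $N$ is constant along some directions only. The bridge is orthogonality. By \eqref{eq:key} and Lemma~\ref{lem:linked}(a), $N(\sigma)\perp N(\iota\tau)$ for linked $\sigma,\tau$, where two incidence equations hold. The conditions below say that one of the two equations is enough. For regular flags $\sigma_1=(x_1,\xi_1^\flat)$ and $\sigma_2=(x_2,\xi_2^\flat)$ consider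
\begin{itemize}
\item[(H)] $N(\sigma_1)\perp N(\sigma_2)$ whenever $\xi_1\perp\xi_2$;
\item[(L)] $N(\sigma_1)\perp N(\sigma_2)$ whenever $x_1\perp x_2$.
\end{itemize}
For the identity map $N=\ell$, and (L) is a tautology.

\begin{proposition}\label{prop:orth}
If \textup{(H)} holds, every $(p-1,q)$-subspace is mapped into a $(p',q'-1)$-subspace. If \textup{(L)} holds, every $(p,q-1)$-subspace is mapped into a $(p',q'-1)$-subspace.
\end{proposition}

\begin{proof}
Assume (H). The idea is to take $\sigma_1=\sigma_2=(x,\xi^\flat)$ with $\xi$ null: then $N$ is isotropic, and an isotropic subspace of a boundary plane $\Gamma_W$ has no choice but to lie in $\mathcal N_\xi$.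

\emph{Step 1: $N(x,\xi^\flat)=\mathcal N_\xi$ for $\xi=(v,w)$ good, $x\in\xi^\perp$ positive and $(x,\xi^\flat)$ regular.} The condition $x\perp\xi$ means $x=(cv+a',cw+b')$ with $c\in\mathbb C$, $a'\perp v$, $b'\perp w$, and positivity means $|b'|<|a'|$. Let $W=b'a'^*/|a'|^2$, so that $Wa'=b'$ and $\|W\|<1$. With $a=cv+a'$ put
\[
x_s=(a,Z_sa)=(a,\,scw+b')\in P_{Z_s},\qquad \xi_s=(Z_s^*w,w)=(sv,w)\in P_{Z_s}^\perp .
\]
The flags $(x_s,\xi_s^\flat)\in C_{P_{Z_s}}$ tend to $(x,\xi^\flat)$, so they are regular for $s$ near $1$. By \eqref{eq:key}, $N(x_s,\xi_s^\flat)\subset F(P_{Z_s})$, and in the limit $N(x,\xi^\flat)\subset\Gamma_W$. By (H) and $\xi\perp\xi$ this space is isotropic, so it lies in the radical $\mathcal N_\xi$. Both spaces have dimension $\kappa$.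

\emph{Step 2: $N$ depends only on $H$.} Let $M^+$ be the set of regular flags $(x,\xi^\flat)$ with $\xi$ null and $x$ positive, an open subset of the smooth real hypersurface $\{\xi\text{ null}\}$ of $\Phi$. It is nonempty: for good $\xi$ the fiber $\mathbb P(\xi^\perp)$ contains the regular flag $(\xi,\xi^\flat)$, so regular flags are dense in it, and it contains positive points because $q\ge2$. By Step 1 the differential of $N$ along the fibers of $(\ell,H)\mapsto H$ vanishes at the points of $M^+$ over good $\xi$. These are dense in $M^+$, so it vanishes on $M^+$. This differential is a holomorphic section of a vector bundle on the connected manifold $\Phi_{\mathrm{reg}}$, and the zero set of a nonzero holomorphic function has real codimension $2$; hence it vanishes identically. The regular flags with given $H$ form a Zariski open subset of $\mathbb P(H)$, which is connected or empty. So $N(\ell,H)=\mathcal N(H)$.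

\emph{Step 3: conclusion.} Let $H$ lie in the image of $\Phi_{\mathrm{reg}}\cap\Phi_+$, a nonempty open subset of $S_{\mathrm H}$. The planes $P\in X(H)$ that contain a line $\ell$ with $(\ell,H)$ regular form a nonempty open subset of $X(H)$, and $\mathcal N(H)\subset F(P)$ for them by \eqref{eq:key}. By Lemma~\ref{lem:family}(b), $0\ne\mathcal N(H)\subset E^+(H)$. By Lemma~\ref{lem:family}(c), $E^+\neq0$ on $S_{\mathrm H}$.

Assume (L). Now let $x=(v,w)$ be good and $\xi\in x^\perp$ negative with $(x,\xi^\flat)$ regular. Then $\xi=(cv+a',cw+b')$ with $a'\perp v$, $b'\perp w$, $|a'|<|b'|$. Let $W=b'a'^*/|b'|^2$, so that $W^*b'=a'$ and $\|W\|<1$. With $b=cw+b'$ put $x_s=(v,Z_sv)=(v,sw)$ and $\xi_s=(Z_s^*b,b)=(scv+a',b)$. Again $(x_s,\xi_s^\flat)\in C_{P_{Z_s}}$ tends to $(x,\xi^\flat)$, so $N(x,\xi^\flat)\subset\Gamma_W$. It is isotropic by (L) and $x\perp x$, so it equals $\mathcal N_x$. Steps 2 and 3 apply with the roles of $\ell$ and $H$ exchanged: the fiber $\mathbb P((\mathbb Cx)^0)$ contains the regular flag $(x,x^\flat)$, and negative points because $p\ge2$. So $N$ depends only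 on $\ell$, and $E^+\ne0$ on $S_{\mathrm L}$.
\end{proof}

To verify (H) or (L) we pass to holomorphic coordinates. Write $\sigma_1=\sigma=(x,\zeta)$ and $\sigma_2=\iota\tau$ with $\tau=(x',\zeta')$. Then $\xi_2=x'$ and $x_2^\flat=\zeta'$, so $\xi_1\perp\xi_2$ means $\zeta(x')=0$ and $x_1\perp x_2$ means $\zeta'(x)=0$. Let
\[
\Sigma_{\mathrm H}=\{(\sigma,\tau)\in\Phi^2:\zeta(x')=0\},\qquad \Sigma_{\mathrm L}=\{(\sigma,\tau)\in\Phi^2:\zeta'(x)=0\}.
\]
The map $(\sigma,\tau)\mapsto(x',\zeta)$ makes $\Sigma_{\mathrm H}$ a bundle over $\Phi$ with fiber $\mathbb P(\ker\zeta)\times\mathbb P((\mathbb Cx')^0)$, and $\Sigma_{\mathrm L}$ is its image under exchange of the factors. So both are smooth, irreducible, and project onto each factor of $\Phi^2$. For rational sections $g,c$ of $N$, the function $\langle g(\sigma),c(\iota\tau)\rangle$ is rational on $\Phi^2$ by \eqref{eq:conjrat}, and it restricts to a rational function on each $\Sigma$. Say that $g$ satisfies $(\mathrm H_g)$, or $(\mathrm L_g)$, if this restriction to $\Sigma_{\mathrm H}$, or $\Sigma_{\mathrm L}$, is zero for all $c$. By irreducibility: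
\begin{equation}\label{eq:irred}
\begin{array}{l}
\text{$(\mathrm H_g)$ holds once $g(\sigma)\perp N(\iota\tau)$ on a nonempty open subset of $\Sigma_{\mathrm H}$;}\\[2pt]
\text{if $(\mathrm H_g)$ holds for all $g$, then (H) holds; the same for (L).}
\end{array}
\end{equation}
For the second line, the rational sections span $N(\sigma)$ and $N(\iota\tau)$ on a dense subset of $\Sigma_{\mathrm H}$, and orthogonality passes to limits of regular pairs.

\section{Degenerate sections}\label{sec:degenerate}

For a rational section $g\ne0$ of $N$ let $\Omega_g\subset\Phi_+$ be the dense open set of regular flags where $g$ is defined and nonzero, and let $[g]\colon\Omega_g\to\mathbb P(V')$. We call $g$ \emph{degenerate} if the differential $d[g]$ is not injective on $T_\sigma C_P$, for every $\sigma\in\Omega_g$ and every $P\in X(\sigma)$. By \eqref{eq:key}, $[g]$ maps $C_P\cap\Omega_g$ into $\mathbb P(F(P))\cong\mathbb P^{q'-1}$. Since $\dim C_P=p+q-2$,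
\begin{equation}\label{eq:count}
\text{if $q'\le p+q-2$, every rational section $g\ne0$ of $N$ is degenerate.}
\end{equation}
The section of Example~\ref{ex:N} for $G$ is not degenerate, by Example~\ref{ex:models}.

\begin{proposition}\label{prop:degenerate}
If $g$ is degenerate, then $(\mathrm H_g)$ or $(\mathrm L_g)$ holds. If every rational section $g\ne0$ of $N$ is degenerate, then \textup{(H)} or \textup{(L)} holds.
\end{proposition}

\begin{proof}
The second claim follows from the first and \eqref{eq:irred}: the sections with $(\mathrm H_g)$ and those with $(\mathrm L_g)$ form two additive subgroups, and a group that is the union of two subgroups equals one of them.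

Let $O\subset\Omega_g$ be a nonempty open set on which $[g]$ has constant rank. After shrinking, $O$ has coordinates $(s,t)$ in a polydisc such that $[g]$ depends only on $s$ and the \emph{leaves} $\{s=\mathrm{const}\}$ have tangent spaces $T_\sigma=\ker d[g]_\sigma$. By degeneracy and \eqref{eq:TCP},
\begin{equation}\label{eq:meets}
T_\sigma\cap(R\oplus R^0)\ne0\quad\text{for all }R=P/\ell,\ P\in X(\sigma);\quad\text{in particular }T_\sigma\cap\Xi_\sigma\ne0 .
\end{equation}
The leaves let us move $\sigma$ without changing the line $[g(\sigma)]$: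
\begin{equation}\label{eq:slide}
\text{if $\iota\tau$ is regular and some $\sigma^*$ on the leaf of $\sigma$ is linked to $\tau$, then $g(\sigma)\perp N(\iota\tau)$.}
\end{equation}
Indeed, for $P\in X(\sigma^*)\cap X(\tau)$ we have $g(\sigma^*)\in F(P)$ and $N(\iota\tau)\subset F(P)^\perp$, and $g(\sigma)$ is a multiple of $g(\sigma^*)$. So we ask how many of the two incidence equations can be solved by sliding along a leaf. With local holomorphic representatives put $\Lambda(\sigma,\tau)=(\zeta'(x),\zeta(x'))\in\mathbb C^2$. At an incident pair its derivative in $\sigma$ is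
\[
\lambda_\tau\colon T_\sigma\Phi\to\mathbb C^2,\qquad(\dot x,\dot\zeta)\mapsto(\zeta'(\dot x),\dot\zeta(x')).
\]

\emph{Step 1: $\lambda_\tau|_{T_\sigma}$ has rank at most $1$ for all linked $(\sigma,\tau)$ with $\sigma\in O$.} Suppose the rank is $2$ at $(\sigma_0,\tau_0)$. By the implicit function theorem in the variables $t$, for all $(\sigma,\tau)$ near $(\sigma_0,\tau_0)$ in $\Phi^2$ there is $\sigma^*$ near $\sigma_0$ on the leaf of $\sigma$ with $\Lambda(\sigma^*,\tau)=0$, and the pair $(\sigma^*,\tau)$ is linked. By \eqref{eq:slide}, $\langle g(\sigma),g(\iota\tau)\rangle=0$ on a nonempty open subset of $\Phi^2$, hence identically. Taking $\sigma\in O$ and $\tau=\iota\sigma$ gives $\langle g(\sigma),g(\sigma)\rangle=0$. This is impossible, since $g(\sigma)\ne0$ lies in the positive definite space $F(P)$.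

\emph{Step 2: a bilinear identity.} Fix $\sigma\in O$ and $u_i=(\dot x_i,\dot\zeta_i)\in T_\sigma$, $i=1,2$. The determinant of $\lambda_\tau(u_1),\lambda_\tau(u_2)$ is a bilinear form in $(x',\zeta')\in H\times\ell^0$, and it vanishes for all $\tau$ linked to $\sigma$. By Lemma~\ref{lem:linked}(b) there is a constant $c$ with
\begin{equation}\label{eq:bilinear}
\zeta'(\dot x_1)\,\dot\zeta_2(x')-\zeta'(\dot x_2)\,\dot\zeta_1(x')=c\,\zeta'(x')\qquad\text{on }H\times\ell^0 .
\end{equation}

\emph{Step 3: $T_\sigma\subset\Xi_\sigma$.} Otherwise take $u_2\in T_\sigma$ with $\zeta(\dot x_2)=1$, $\dot\zeta_2(x)=-1$, and $0\ne u_1=(y,\rho)\in T_\sigma\cap\Xi_\sigma$. Putting $\zeta'=\zeta$ in \eqref{eq:bilinear} gives $-\rho(x')=0$ for all $x'\in H$, so $\rho=0$ in $U^*$. Putting $x'=x$ gives $-\zeta'(y)=0$ for all $\zeta'\in\ell^0$, so $y=0$ in $U$. This contradicts $u_1\neq0$.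

\emph{Step 4: $T_\sigma\subset U$ or $T_\sigma\subset U^*$.} For $u_i=(y_i,\rho_i)\in T_\sigma$, identity \eqref{eq:bilinear} says
\[
y_1\otimes\rho_2-y_2\otimes\rho_1=c\,\mathrm{id}_U,\qquad\text{so}\qquad cm=\rho_2(y_1)-\rho_1(y_2)
\]
by taking traces. By Step 3 at all points of the leaf, the $1$-form $\theta=\zeta(dx)=\sum\zeta_k\,dx_k$ vanishes on the leaf. Then so does $d\theta=\sum d\zeta_k\wedge dx_k$, and $d\theta(u_1,u_2)=\rho_1(y_2)-\rho_2(y_1)$. Hence $c=0$ and $y_1\otimes\rho_2=y_2\otimes\rho_1$ for all $u_1,u_2\in T_\sigma$.

Suppose $T_\sigma$ contains $u_1=(y_1,\rho_1)$ with $y_1\ne0$ and $\rho_1\ne0$. Choose $y_0\in U$ with $\rho_1(y_0)=1$. For $u_2\in T_\sigma$, evaluating at $y_0$ gives $y_2=\lambda y_1$ with $\lambda=\rho_2(y_0)$; then $y_1\otimes(\rho_2-\lambda\rho_1)=0$, so $u_2=\lambda u_1$. Thus $T_\sigma=\mathbb Cu_1$. As $q-1<m$, there is $P\in X(\sigma)$ with $y_1\notin R$, and then $T_\sigma\cap(R\oplus R^0)=0$, against \eqref{eq:meets}. So $T_\sigma$ is the union of the subspaces $T_\sigma\cap U$ and $T_\sigma\cap U^*$, and equals one of them.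

\emph{Step 5: conclusion.} The sets $\{T_\sigma\subset U\}$ and $\{T_\sigma\subset U^*\}$ are closed and cover $O$, so one of them contains a nonempty open set, and we shrink $O$ to a polydisc in it.

Suppose $T_\sigma\subset U$ on $O$. Then $H$ is constant along leaves. Take $\sigma_0\in O$ and $0\ne y\in T_{\sigma_0}$. By Lemma~\ref{lem:linked}(b) there is $\tau_0=(x'_0,\zeta'_0)$ linked to $\sigma_0$ with $\zeta'_0(y)\ne0$. For $(\sigma,\tau)\in\Sigma_{\mathrm H}$ near $(\sigma_0,\tau_0)$, the implicit function theorem gives $\sigma^*=(x^*,\zeta)$ near $\sigma_0$ on the leaf of $\sigma$ with $\zeta'(x^*)=0$. The other equation $\zeta(x')=0$ holds because $(\sigma,\tau)\in\Sigma_{\mathrm H}$ and $H$ has not moved. So $\sigma^*$ is linked to $\tau$, and \eqref{eq:slide} gives $g(\sigma)\perp N(\iota\tau)$ on a nonempty open subset of $\Sigma_{\mathrm H}$. By \eqref{eq:irred}, $(\mathrm H_g)$ holds.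

Suppose $T_\sigma\subset U^*$ on $O$. Then $\ell$ is constant along leaves. Take $0\ne\rho\in T_{\sigma_0}$ and $\tau_0$ linked to $\sigma_0$ with $\rho(x'_0)\ne0$. For $(\sigma,\tau)\in\Sigma_{\mathrm L}$ near $(\sigma_0,\tau_0)$ we solve $\zeta^*(x')=0$ on the leaf of $\sigma$, while $\zeta'(x)=0$ persists. This gives $(\mathrm L_g)$.
\end{proof}

\begin{remark}
In Step 4 the left side has rank at most $2$, so $c=0$ is immediate for $m\ge3$. The contact form is needed only for $p=q=2$, where $y_1\otimes\rho_2-y_2\otimes\rho_1=\mathrm{id}_U$ does have solutions: take a basis $y_1,y_2$ with dual basis $\rho_2,-\rho_1$.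
\end{remark}

\section{The case $q'=p+q-1<p'$}\label{sec:critical}

When $q'=m+1$ a nondegenerate section can exist, and then (H) and (L) are not available. But such a section is so rigid that it recovers $F$: the plane $F(P)$ is spanned by $g$ and its first derivatives along $C_P$. This confines $F(X(\sigma))$ to a subspace of dimension at most $2m+1$, and we look for fixed vectors on the negative side, in its annihilator.

\begin{proposition}\label{prop:critical}
Let $q'=p+q-1<p'$ and suppose some rational section $g\ne0$ of $N$ is not degenerate. Then every $(p-1,q)$-subspace is mapped into a $(p'-1,q')$-subspace.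
\end{proposition}

\begin{proof}
\emph{Step 1: the annihilator bundle.} Let $d[g]$ be injective on $T_{\sigma_0}C_{P}$ for some $\sigma_0\in\Omega_g$, $P\in X(\sigma_0)$. Injectivity is an open condition in $(\sigma,P)$, so by Lemma~\ref{lem:family}(a) there is an open $O\subset\Omega_g$ around $\sigma_0$ such that each $\sigma\in O$ has some such $P$. For fixed $\sigma$ the failure of injectivity on $R\oplus R^0$ is an algebraic condition on $R\in\operatorname{Gr}(q-1,U)$, so injectivity holds for $P$ in a dense subset of $X(\sigma)$. For such $P$, the vectors $g(\sigma)$ and $\partial_ug$, $u\in T_\sigma C_P$, lie in $F(P)$, because $g$ maps $C_P\cap O$ into $F(P)$, and they span a space of dimension $1+m=q'$. So they span $F(P)$. By density,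
\begin{equation}\label{eq:span}
F(P)\subset M(\sigma):=\mathbb Cg(\sigma)+\{\partial_ug:u\in\Xi_\sigma\}\quad\text{for all }P\in X(\sigma),\qquad\dim M(\sigma)\le2m+1 .
\end{equation}
Let $\mathcal A(\sigma)=M(\sigma)^0\subset V'^*$. Since $q'=m+1$ and $p'\ge m+2$,
\begin{equation}\label{eq:rank2}
\dim\mathcal A(\sigma)\ge p'+q'-(2m+1)=p'-q'+1\ge2 .
\end{equation}
Shrink $O$ so that $\dim M$ is constant; then $\mathcal A$ is a holomorphic subbundle of $O\times V'^*$. Elements of $\mathcal A(\ell,H)$ annihilate $F(X(\ell,H))$. To annihilate $F(X(H))$ we need elements that can be kept constant as $\ell$ moves in $H$, so we study derivatives along the \emph{$H$-leaves} $\{\sigma\in O:H\text{ fixed}\}$, whose tangent spaces are the summands $U$.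

\emph{Step 2: the derivative of a section along an $H$-leaf.} Let $c$ be a holomorphic section of $\mathcal A$ over an open part of an $H$-leaf, $\sigma=(x,\zeta)$ a point of it, and $y'\in U$; write $\partial_{y'}$ for the derivative along $(y',0)$. Differentiating $c(g)=0$ and using $c(\partial_{y'}g)=0$ gives
\begin{equation}\label{eq:cg}
(\partial_{y'}c)(g)=0 .
\end{equation}
For $u\in\Xi_\sigma$ put $b_c(u,y')=(\partial_{y'}c)(\partial_ug)$. It is bilinear in $(u,y')$. It depends only on the value $c(\sigma)$, and linearly, because $\partial_{y'}(fc)=(\partial_{y'}f)c+f\partial_{y'}c$ and $c(\partial_ug)=0$. We claim that there is a linear form $\chi$ on $\mathcal A(\sigma)$ with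
\begin{equation}\label{eq:claim}
b_c\bigl((y,\rho),y'\bigr)=\chi(c)\,\rho(y').
\end{equation}
The source of all relations is \eqref{eq:span}: if $X(\sigma_1)\cap X(\sigma_2)$ contains some $P$, then $g(\sigma_1)\in F(P)\subset M(\sigma_2)$, so $c(\sigma_2)\bigl(g(\sigma_1)\bigr)=0$. If this holds for $\sigma_1=\sigma_1(s)$, $\sigma_2=\sigma_2(t)$ along curves through $\sigma$ with tangents $u$ and $(y',0)$, for all small $(s,t)$, then applying $\partial_s\partial_t$ at $0$ gives $b_c(u,y')=0$.

Let $u=(y,0)$, with representatives $y,y'\in H$, and suppose $\operatorname{span}(x,y)$ is a positive definite plane. For $0<|s|<\varepsilon$ and $|t|<\varepsilon|s|$,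
\[
\operatorname{span}(x+sy,\;x+ty')=\operatorname{span}\bigl(x+sy,\;y-\tfrac tsy'\bigr)
\]
is close to $\operatorname{span}(x,y)$, hence positive definite, and so it lies in some $P\in X(H)$. The holomorphic function $c(x+ty',\zeta)\bigl(g(x+sy,\zeta)\bigr)$ on a small bidisc vanishes on a nonempty open subset, hence identically. So $b_c((y,0),y')=0$ for $y$ in an open subset of $H$, nonempty as $q\ge2$, and by linearity for all $y$.

Let $u=(0,\rho)$, with representatives $y'\in H$, $\rho\in\ell^0$, and suppose $(y',\rho)$ is a flag linked to $\sigma$. By Lemma~\ref{lem:linked}(a) some $P\in D$ contains $x,y'$ and lies in $\ker\zeta\cap\ker\rho$. This $P$ belongs to $X(x,\zeta+s\rho)\cap X(x+ty',\zeta)$ for all small $s,t$, so $b_c((0,\rho),y')=0$. By Lemma~\ref{lem:linked}(b) the bilinear form $(y',\rho)\mapsto b_c((0,\rho),y')$ is a multiple $\chi(c)\rho(y')$. This proves \eqref{eq:claim}.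

Choosing holomorphic representatives $x,\zeta$ and holomorphic sections $y',\rho$ with $\rho(y')=1$, we see that $\chi(c)=b_c((0,\rho),y')$ is a holomorphic linear form on the bundle $\mathcal A$; other representatives only rescale it. Let $K=\ker\chi$. By \eqref{eq:rank2}, $\dim K\ge1$. Shrink $O$ so that $K$ is a holomorphic subbundle.

\emph{Step 3: $K$ is locally constant along $H$-leaves.} On a leaf use coordinates $x=x_0+\sum_{i=1}^ms_iy_i$, where $x_0,y_1,\dots,y_m$ is a basis of $H$. At each point the $y_i$ induce a basis of $U$, and $\partial_i=\partial/\partial s_i$ is $\partial_{y_i}$. Let $c$ be a local section of $K$ on the leaf. By \eqref{eq:claim}, $(\partial_ic)(\partial_ug)=0$ for all $u\in\Xi_\sigma$, and with \eqref{eq:cg} this says that $\partial_ic$ is a section of $\mathcal A$. Apply \eqref{eq:claim} to $\partial_ic$ and to $\partial_jc$ and use the symmetry of second derivatives: for $u=(0,\rho)$,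
\[
\chi(\partial_ic)\,\rho(y_j)=(\partial_j\partial_ic)(\partial_ug)=(\partial_i\partial_jc)(\partial_ug)=\chi(\partial_jc)\,\rho(y_i).
\]
Given $i$, choose $j\ne i$, which is possible as $m\ge2$, and $\rho$ with $\rho(y_j)=1$, $\rho(y_i)=0$. Then $\chi(\partial_ic)=0$, so $\partial_ic$ is a section of $K$. The differential of $K$ as a map to a Grassmannian sends $c$ to $\partial_ic$ modulo $K$, so it vanishes.

\emph{Step 4: conclusion.} Let $H$ be in the image of $O$, a nonempty open subset of $S_{\mathrm H}$. By Step 3 there is $\psi\neq0$ in $V'^*$ with $\psi\in K(\ell,H)$ for all $\ell$ in a nonempty open set $\Lambda\subset\mathbb P(H)$. The planes $P\in X(H)$ containing some $\ell\in\Lambda$ form a nonempty open subset of $X(H)$, and $\psi$ annihilates $F(P)$ for them by \eqref{eq:span}. Write $\psi=\langle\cdot,c'\rangle$. By Lemma~\ref{lem:family}(b), $0\ne c'\in E^-(H)$, and by Lemma~\ref{lem:family}(c), $E^-\ne0$ on $S_{\mathrm H}$.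
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Bprime}]
By Corollary~\ref{cor:kappa}, $p',q'\ge2$ and $N\ne0$. If every rational section $g\ne0$ of $N$ is degenerate, Propositions~\ref{prop:degenerate} and~\ref{prop:orth} give $(\star)$. By \eqref{eq:count} this covers $q'\le p+q-2$. If $q'=p+q-1<p'$ and some section is not degenerate, Proposition~\ref{prop:critical} gives $(\star)$.
\end{proof}

Together with Section~\ref{sec:G}, this completes the proof of Theorem~\ref{thm:B}.

\begin{remark}
The two numerical hypotheses enter at one point each. The inequality $q'\le p+q-2$ is used only in \eqref{eq:count}. In Proposition~\ref{prop:critical} the equality $q'=p+q-1$ gives \eqref{eq:span}, and $p'>q'$ is used only to get $\dim\mathcal A\ge2$, so that the single linear condition $\chi=0$ leaves a nonzero $K$. For $p'=q'=p+q-1$ the count gives only $\dim\mathcal A\ge1$. For the map $G$ and the nondegenerate section of Example~\ref{ex:N}, the space $K$ must be zero on a dense open set, since otherwise Steps 3 and 4 would contradict Theorem~\ref{thm:A}.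
\end{remark}

\begin{thebibliography}{1}

\bibitem{Chan}
Shan Tai Chan, \emph{Rigidity of proper holomorphic maps between type-$\mathrm{I}$ irreducible bounded symmetric domains}, arXiv:2009.12803 (2020).

\end{thebibliography}
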